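\title{Weak parameter-free collection does not imply parameter-free collection over $\mathbf{PA}^-$}

\begin{abstract}
The parameter-free collection scheme bounds the witnesses of a formula that is total below a given element; its weak form does so only for formulas that are total on the whole model. We show that for every $n\ge 0$ the weak scheme for $\Sigma_{n+1}$ formulas does not imply the full scheme for $\Sigma_{n+1}$ formulas over $\mathbf{PA}^-$. The countermodel is the non-negative part of a discretely ordered ring of polynomials whose variables code a countable level of the constructible hierarchy together with a family of generic sets of ordinals indexed by the rationals. We also show that the weak scheme for $\Sigma_{n+2}$ implies the full scheme for $\Sigma_{n+1}$, and that over $I\Delta_0+\mathrm{exp}$ the weak scheme for $\Sigma_{n+1}$ implies all instances of the full scheme in which the universally quantified variables share one bound.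
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal L_A$ be the language of first-order arithmetic, with constants $0,1$, binary function symbols $+,\times$ and the binary relation symbol $<$. The theory $\mathbf{PA}^-$ is the $\mathcal L_A$-theory of the non-negative parts of commutative discretely ordered rings \cite[Chapter~2]{Kaye}; an ordered ring is \emph{discretely} ordered if nothing lies strictly between $0$ and $1$. A formula is $\Delta_0$ if all its quantifiers are bounded, that is, of the form $\exists y<t$ or $\forall y<t$ with $t$ a term ($y\le t$ abbreviates $y<t+1$). For $m\ge1$, a $\Sigma_m$ (resp.\ $\Pi_m$) formula is a $\Delta_0$ formula preceded by $m$ alternating blocks of quantifiers, the first one existential (resp.\ universal); blocks may be empty, and $\Sigma_0=\Pi_0=\Delta_0$. Thus $\Pi_n\subseteq\Sigma_{n+1}$. We write $\vec v$ for a finite, possibly empty, sequence of variables and read $\vec x<\vec u$ componentwise.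

Collection expresses that a bounded part of the model behaves like a finite set: if each of boundedly many elements has a witness, then witnesses can be found below a common bound. For a class $\Gamma$ of formulas we consider two parameter-free versions. In both, $\varphi(\vec x,\vec y)$ ranges over the formulas in $\Gamma$ with no free variables other than those shown:
\begin{align*}
\mathbf{Coll}^-(\Gamma):\quad&\forall \vec u\,\bigl(\forall \vec x<\vec u\,\exists\vec y\,\varphi(\vec x,\vec y)\to\exists\vec v\,\forall\vec x<\vec u\,\exists\vec y<\vec v\,\varphi(\vec x,\vec y)\bigr),\\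
\mathrm{CW}^-(\Gamma):\quad&\forall\vec x\,\exists\vec y\,\varphi(\vec x,\vec y)\to\forall\vec u\,\exists\vec v\,\forall\vec x<\vec u\,\exists\vec y<\vec v\,\varphi(\vec x,\vec y).
\end{align*}
The second scheme, also written $\mathbf{Coll}^-_{\mathrm w}(\Gamma)$, is the \emph{weak} one. Its hypothesis asks $\varphi$ to be \emph{total}, that is, to have witnesses for all $\vec x$, while the first scheme asks this only below $\vec u$. Hence $\mathbf{Coll}^-(\Gamma)$ implies $\mathrm{CW}^-(\Gamma)$. The following question comes from the paper of Kurahashi and Minami \cite{KM}.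

\medskip
\noindent\textbf{Problem.} \emph{For $n\ge0$, does $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$ prove $\mathbf{Coll}^-(\Sigma_{n+1})$?}
\medskip

There is a good reason to expect a positive answer. If parameters were allowed, the two schemes would coincide: when $\varphi$ is total below $\vec u$, the formula $\varphi(\vec x,\vec y)\vee\neg(\vec x<\vec u)$ is total. Without parameters one can still place $\vec u$ among the universally quantified variables, but the formula must then be made total also for those values of $\vec u$ below which $\varphi$ is not total. Section~\ref{sec:pos} gives two ways of doing this. The first works over $\mathbf{PA}^-$ and costs one quantifier; the second costs no quantifier and uses induction. Our main result is that over $\mathbf{PA}^-$ there is no way that costs nothing.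

\begin{theorem}\label{thm:main}
For every $n\ge0$ there are a model $M\models\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$ and a $\Pi_n$ formula $\varphi(x,y)$ (a $\Delta_0$ formula if $n=0$), with single variables $x,y$ and no others free, whose instance of $\mathbf{Coll}^-$ fails in $M$. Consequently $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})\nvdash\mathbf{Coll}^-(\Sigma_{n+1})$.
\end{theorem}

So the answer to the Problem is negative for every $n$. The two positive results show that the index is sharp and that the absence of induction is essential.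

\begin{theorem}\label{thm:sharp}
$\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+2})\vdash\mathbf{Coll}^-(\Sigma_{n+1})$ for all $n\ge0$.
\end{theorem}

Call an instance of $\mathbf{Coll}^-$ \emph{cubical} if all components of $\vec u$ are equal, so that it reads $\forall u\,(\forall x_1,\dots,x_k<u\,\exists\vec y\,\varphi\to\exists\vec v\,\forall x_1,\dots,x_k<u\,\exists\vec y<\vec v\,\varphi)$. Every instance in which $\vec x$ is a single variable is cubical.

\begin{theorem}\label{thm:cube}
$I\Delta_0+\mathrm{exp}+\mathrm{CW}^-(\Sigma_{n+1})$ proves all cubical instances of $\mathbf{Coll}^-(\Sigma_{n+1})$; for $n\ge1$, $\mathrm{exp}$ may be omitted.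
\end{theorem}

By Theorems~\ref{thm:main} and~\ref{thm:sharp}, over $\mathbf{PA}^-$ and for all $n$,
\[\mathrm{CW}^-(\Sigma_{n+1})\subsetneq\mathbf{Coll}^-(\Sigma_{n+1})\subseteq\mathrm{CW}^-(\Sigma_{n+2}).\]
By Theorem~\ref{thm:cube}, every model as in Theorem~\ref{thm:main} violates $I\Delta_0$ when $n\ge1$ and $I\Delta_0+\mathrm{exp}$ when $n=0$. We do not settle whether $\mathrm{exp}$ can be dropped from Theorem~\ref{thm:cube} for $n=0$, nor the status of the non-cubical instances there.

\subsection*{The idea of the countermodel}
At the bottom of the model sit \emph{points}, indexed by $p\in\mathbb Q$. Above them sits a copy of a countable level $L_\kappa$ of the constructible hierarchy, whose ordinals play the role of time. Each point $p$ carries a set $A_p$ of ordinals, and $p$ \emph{dies at time} $\xi$ if $\xi\in A_p\cap C$, where $C$ is the $\Pi_n$ class of those $\xi$ with $L_\xi\prec_{\Sigma_n}L_\kappa$. All negative points die, at times cofinal in $\kappa$, so collection fails for ``$x$ dies at time $y$'' below the point $-1$. Among the positive points there are immortal ones.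 Now let $\vartheta(x,y)$ be a total $\Pi_n$ formula and let $x$ involve a point that dies after a time $c$ with $L_c\prec L_\kappa$. An automorphism of $(\mathbb Q,<)$ moves this point to an immortal one, and there totality provides a witness. The existence of such a witness is a statement of $L_\kappa$, so it reflects to $L_c$; and before time $c$ a point that dies late looks like an immortal one. Hence $x$ has a witness in $L_c$, and $L_c$ is bounded in the model.

Section~\ref{sec:L} fixes $L_\kappa$ and $C$. Section~\ref{sec:ring} builds from any family $A=(A_p)$ a model $M_A$ of $\mathbf{PA}^-$ that interprets this picture by $\Delta_0$ formulas, and Section~\ref{sec:fail} shows that collection fails. For $n=0$ the argument above can be carried out directly (Section~\ref{sec:zero}). In general $A$ has to be generic, and Sections~\ref{sec:cond}--\ref{sec:cw} develop the forcing and prove weak collection. The metatheory is ZFC.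

\section{What weak collection proves}\label{sec:pos}

Both schemes for $\Sigma_{n+1}$ follow from the same schemes for $\Pi_n$: if $\varphi$ is $\exists\vec z\,\vartheta(\vec x,\vec y,\vec z)$ with $\vartheta\in\Pi_n$, apply the scheme to $\vartheta$ with witness tuple $(\vec y,\vec z)$ and forget the bound on $\vec z$. The tuple $\vec x$ is unchanged, so cubical instances reduce to cubical instances. We call this step \emph{absorption}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By absorption it suffices to derive $\mathbf{Coll}^-(\Pi_n)$. Let $\vartheta(\vec x,\vec y)\in\Pi_n$. We treat $\vec u$ as a universal variable and accept as a witness any counterexample to totality below $\vec u$: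
\[\chi(\vec x,\vec u;\vec y,\vec x'):\quad\vartheta(\vec x,\vec y)\ \vee\ \neg(\vec x<\vec u)\ \vee\ \bigl(\vec x'<\vec u\wedge\forall\vec y'\,\neg\vartheta(\vec x',\vec y')\bigr).\]
Since $\forall\vec y'\neg\vartheta$ is $\Pi_{n+1}$, the formula $\chi$ is logically equivalent to a $\Pi_{n+1}$ formula, hence to a $\Sigma_{n+2}$ formula. It is total: given $\vec x,\vec u$, either some $\vec x'$ satisfies the third disjunct, or $\vartheta$ is total below $\vec u$ and one of the first two disjuncts can be satisfied. Let $\vec u$ be such that $\forall\vec x<\vec u\,\exists\vec y\,\vartheta$. Apply $\mathrm{CW}^-$ to $\chi$ with the bound $\vec u$ on the first tuple of universal variables and $\vec u+1$ (componentwise) on the second, and let $\vec v$ be the resulting bound on $\vec y$. Give the second tuple the value $\vec u$. For $\vec x<\vec u$ the last two disjuncts are false, so $\exists\vec y<\vec v\,\vartheta(\vec x,\vec y)$.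
\end{proof}

For Theorem~\ref{thm:cube} we recall some textbook facts. $I\Gamma$ is $\mathbf{PA}^-$ plus induction for $\Gamma$ formulas with parameters, $B\Sigma_k$ is $I\Delta_0$ plus collection for $\Sigma_k$ formulas with parameters, and $\mathrm{exp}$ says that $x\mapsto2^x$, whose graph is $\Delta_0$, is total.
\begin{itemize}
\item[(F1)] For $k\ge1$, $I\Sigma_k\vdash B\Sigma_k$, and in $B\Sigma_k$ a formula $\exists\vec y<\vec v\,\theta$ with $\theta\in\Pi_k$ is equivalent to a $\Pi_k$ formula.
\item[(F2)] $I\Sigma_k$ and $I\Pi_k$ are equivalent, and $I\Sigma_1\vdash\mathrm{exp}$.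
\item[(F3)] The relation $a\in s$, ``the $a$-th binary digit of $s$ is $1$'', is $\Delta_0$. In $I\Delta_0+\mathrm{exp}$, every $\Delta_0$-definable set of elements $<b$ equals $\{a:a\in s\}$ for some $s<2^b$. In $I\Sigma_n$, $n\ge1$, the same holds for $\Pi_n$-definable sets.
\end{itemize}
Tuples are coded by iterating the term $\langle a,b\rangle=(a+b)^2+a$, which is injective and monotone.

\begin{proof}[Proof of Theorem~\ref{thm:cube}]
\emph{Step 1: for $n\ge1$, $I\Delta_0+\mathrm{CW}^-(\Sigma_{n+1})\vdash I\Sigma_n$.} We prove $I\Sigma_k$ for $k\le n$ by induction on $k$, starting from $I\Sigma_0=I\Delta_0$. Let $1\le k\le n$ and $\theta(\vec x,\vec y)\in\Pi_{k-1}$. The formula $\theta(\vec x,\vec y)\vee\forall\vec y'\neg\theta(\vec x,\vec y')$ is total and logically equivalent to a $\Sigma_{k+1}$ formula, so $\mathrm{CW}^-$ gives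
\begin{equation}\label{eq:strong}
\forall\vec d\,\exists\vec v\,\forall\vec x<\vec d\,\bigl(\exists\vec y\,\theta\to\exists\vec y<\vec v\,\theta\bigr).
\end{equation}
Write $\vec x=(z,\vec a)$, fix values for $\vec a$, and suppose that $\exists\vec y\,\theta(z,\vec a,\vec y)$ holds for $z=0$ and passes from $z$ to $z+1$. Given $b$, take $\vec v$ from \eqref{eq:strong} for $\vec d=(b+1,\vec a+1)$. The formula $z\le b\to\exists\vec y<\vec v\,\theta(z,\vec a,\vec y)$ holds for $z=0$ and passes from $z$ to $z+1$. It is $\Delta_0$ if $k=1$, and equivalent to a $\Pi_{k-1}$ formula in $I\Sigma_{k-1}$ by (F1) if $k>1$. By (F2) it holds for $z=b$. This proves $I\Sigma_k$.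

\emph{Step 2.} Let $T$ be $I\Delta_0+\mathrm{exp}$ if $n=0$ and $I\Sigma_n$ if $n\ge1$. By Step~1 and (F2) it suffices to work in $T+\mathrm{CW}^-(\Sigma_{n+1})$, which includes $\mathrm{exp}$. By absorption let $\vartheta(\vec x,\vec y)\in\Pi_n$; we may assume that $\vec x$ has length $k\ge1$ and that $\vec y$ is nonempty, the other cases being trivial. Let $e,e'$ range over $k$-tuples, let $Q(u)$ be the set of $k$-tuples with all components $<u$, and let $H(e,t)$ say that $\vartheta(e,\vec y)$ for some $\vec y$ with all components $<t$. Then $H$ is monotone in $t$ and, by (F1), equivalent in $T$ to a $\Pi_n$ formula. Suppose toward a contradiction that for some $u$ every $e\in Q(u)$ satisfies $\exists t\,H(e,t)$, but no $t$ works for all $e\in Q(u)$; then $u\ge1$.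

We let the universal variables range over linear orders of cubes and accept as a witness a time at which the order is seen to differ from the order in which witnesses appear. Write $e<_se'$ for $\langle e,e'\rangle\in s$, and let $\psi(u',s;t)$ be the disjunction of
\begin{itemize}
\item[(a)] $<_s$ is not a strict linear order of $Q(u')$;
\item[(b)] (\emph{violation}) there are $e<_se'$ in $Q(u')$ with $H(e',t)\wedge\neg H(e,t)$;
\item[(c)] (\emph{finished}) $H(e,t)$ for all $e\in Q(u')$.
\end{itemize}
Clause (a) is $\Delta_0$, clause (b) is an existential quantification of a conjunction of a $\Pi_n$ and a $\Sigma_n$ formula, and clause (c) is $\Pi_n$. So $\psi$ is equivalent in $T$ to a $\Sigma_{n+1}$ formula, and it does not mention $u$.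

\emph{$\psi$ is total.} Let $<_s$ linearly order $Q(u')$. If $u'=0$, then $Q(u')=\emptyset$ and (c) holds. Otherwise let $D=Q(\min(u,u'))=Q(u)\cap Q(u')$, which is nonempty. It has a $<_s$-largest element $e'$: by $\Delta_0$ induction on $w$, the elements $e\in D$ with $\langle e\rangle<w$, if there are any, have a $<_s$-largest one. As $e'\in Q(u)$, there is $t$ with $H(e',t)$. If there is no violation at $t$, then $H(e,t)$ for all $e\in D$. For $u'\le u$ this is (c). For $u'>u$ it says that $t$ works for all of $Q(u)$, which is excluded, so there is a violation.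

\emph{Contradiction.} Let $b$ exceed $\langle e,e'\rangle$ for all $e,e'\in Q(u)$. By $\mathrm{CW}^-$ with the bounds $u+1$ and $2^b$ there is $v$ such that for every $s<2^b$ some $t<v$ satisfies $\psi(u,s;t)$. By (F3) the set of $\langle e,t\rangle$ with $e\in Q(u)$, $t<v$, $H(e,t)$ is coded. So the function $\tau(e)={}$the least $t<v$ with $H(e,t)$, or $v$ if there is none, is $\Delta_0$ in the code, and by (F3) there is $s<2^b$ such that $e<_se'$ holds iff $\tau(e)<\tau(e')$, or $\tau(e)=\tau(e')$ and $\langle e\rangle<\langle e'\rangle$. This is a linear order of $Q(u)$, so (a) fails. If $t<v$, $e<_se'$ and $H(e',t)$, then $\tau(e)\le\tau(e')\le t$, so $H(e,t)$; thus (b) fails. Clause (c) fails by assumption. Hence $\psi(u,s;t)$ fails for all $t<v$.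
\end{proof}

The cubical hypothesis was used once, in the totality of $\psi$: any two cubes are nested, so $D$ is all of $Q(u)$ or all of $Q(u')$.

\section{A level of the constructible hierarchy}\label{sec:L}

From now on $n\ge0$ is fixed. We need a well-ordered clock whose initial segments are elements of it and which has cofinally many elementary initial segments. A suitable level of the constructible hierarchy provides this.

Recall that $L_0=\emptyset$, that $L_{\alpha+1}$ is the set of subsets of $L_\alpha$ definable with parameters over $(L_\alpha,\in)$, and that unions are taken at limits. The sets $L_\alpha$ are transitive and increasing, the ordinals in $L_\alpha$ are those below $\alpha$, and $L_\alpha$ is countable if $\alpha$ is. In the L\'evy hierarchy of formulas of set theory, $\Delta_0$ formulas have only the quantifiers $\exists y\in z$, $\forall y\in z$, and $\Sigma_m,\Pi_m$ are formed as in arithmetic. For transitive sets $N\subseteq N'$, $N\prec_{\Sigma_n}N'$ means that $\Sigma_n$ formulas with parameters in $N$ have the same truth value in $N$ and $N'$; this always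 holds for $n=0$. $\mathrm{ZF}^-$ is ZF without Power Set and with Collection.

We have $L_{\omega_1}\models\mathrm{ZF}^-+V=L$, and $\{c<\omega_1:L_c\prec L_{\omega_1}\}$ is closed and unbounded in $\omega_1$. Let $\kappa$ be the supremum of its first $\omega$ members. Then $\kappa$ is countable, $L_\kappa\prec L_{\omega_1}$, and $\{c<\kappa:L_c\prec L_\kappa\}$ is cofinal in $\kappa$; its members are limit ordinals $>\omega$, as their levels satisfy $\mathrm{ZF}^-$. A subset of $L_\kappa$ is called $\Sigma_m$ or $\Pi_m$ if it is so definable over $L_\kappa$, without parameters unless we say otherwise, and $\Delta_1$ if it is both $\Sigma_1$ and $\Pi_1$. We use the following standard facts.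
\begin{itemize}
\item[(L1)] The canonical well-order $<_L$ of $L_\kappa$ is $\Delta_1$ and each $L_\alpha$ is an initial segment of it. Hence $b\in a$ implies $b<_La$ (if $a\in L_{\alpha+1}\setminus L_\alpha$, then $b\in L_\alpha$).
\item[(L2)] Since $L_\kappa$ satisfies Collection, $\Sigma_m$ and $\Pi_m$ ($m\ge1$) are closed under $\wedge,\vee$ and bounded quantifiers, and $\Delta_1$ is closed under Boolean operations and under quantifiers $\exists y\in F(x)$, $\forall y\in F(x)$ with $F$ a total $\Delta_1$ function.
\item[(L3)] The maps $\alpha\mapsto L_\alpha$ and $a\mapsto\{\text{finite subsets of }a\}$, and satisfaction in set structures, are $\Delta_1$. For $n\ge1$, satisfaction in $L_\kappa$ of $\Sigma_n$ formulas is given by a $\Sigma_n$ predicate $\mathrm{Sat}_{\Sigma_n}(k,a)$.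
\item[(L4)] The union of a $\prec_{\Sigma_n}$-chain is a $\Sigma_n$-elementary extension of each member.
\end{itemize}

Let $\Lambda$ be the set of limit ordinals $\xi$ with $\omega<\xi<\kappa$. For $\xi\in\Lambda$, the set $L_\xi$ contains all hereditarily finite sets and all finite subsets of itself. For $\xi,\zeta\in\Lambda\cup\{\kappa\}$ put $\xi\le_n\zeta$ iff $\xi\le\zeta$ and $L_\xi\prec_{\Sigma_n}L_\zeta$; so $\le_0$ is $\le$. For $\zeta\in\Lambda$ let
\[T[\zeta]=\{\xi\in\Lambda:\xi\le_n\zeta\},\qquad T(\zeta)=T[\zeta]\setminus\{\zeta\},\qquad C=\{c\in\Lambda:c\le_n\kappa\}.\]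
The set $T(\zeta)$ is the guess at $C\cap\zeta$ that is available at time $\zeta$; by part (a) below it is correct when $\zeta\in C$.

\begin{lemma}\label{lem:C}
\begin{itemize}
\item[(a)] $\le_n$ is transitive, and if $\xi,\xi'\le_n\zeta$ and $\xi\le\xi'$, then $\xi\le_n\xi'$. So $T[\zeta]$ and $C$ are $\le_n$-chains, and $T[c]=C\cap(c+1)$, $T(c)=C\cap c$ for $c\in C$.
\item[(b)] If $c<\kappa$ and $L_c\prec L_\kappa$, then $c\in C$. So $C$ is cofinal in $\kappa$.
\item[(c)] $C$ is defined over $L_\kappa$ by a prenex $\Pi_n$ formula $\gamma$ (a $\Delta_0$ formula if $n=0$).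
\item[(d)] The maps $\zeta\mapsto T[\zeta]$ and $\zeta\mapsto T(\zeta)$ are $\Delta_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A $\Sigma_n$ formula with parameters in $L_\xi$ has the same value in $L_\xi$ and in $L_{\xi'}$, namely its value in $L_\zeta$. Transitivity and (b) are immediate from the definitions, and (d) follows from (L3).

(c) For $n=0$ we have $C=\Lambda$, and ``$\xi$ is a nonzero limit ordinal with a nonzero limit ordinal as an element'' is $\Delta_0$. For $n\ge1$ we claim that $\xi\in C$ iff $\xi\in\Lambda$ and, for all codes $k$ of $\Sigma_n$ formulas and all $a\in L_\xi$, $\neg\mathrm{Sat}_{\Sigma_n}(k,a)$ or $L_\xi\models k[a]$; this is $\Pi_n$ by (L2) and (L3). The condition says that $\Sigma_n$ truths go down from $L_\kappa$ to $L_\xi$. Then $\Sigma_{n-1}$ and $\Pi_{n-1}$ truths go down, so $\Pi_{n-1}$ formulas have the same value in both structures, and therefore $\Sigma_n$ truths also go up.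
\end{proof}

\begin{lemma}\label{lem:cut}
Let $\lambda,\zeta\in\Lambda$ with $\zeta\ge\lambda$. The set $T[\zeta]\cap\lambda=T(\zeta)\cap\lambda$ is empty, or has a maximum $\mu$ and equals $T[\mu]$, or is cofinal in $\lambda$ and equals $T(\lambda)$.
\end{lemma}

\begin{proof}
If there is a maximum $\mu$, the set equals $T[\mu]$ by Lemma~\ref{lem:C}(a). Suppose it is nonempty without maximum, with supremum $\mu\le\lambda$; then $\mu\in\Lambda$. By (L4), $L_\xi\prec_{\Sigma_n}L_\mu$ for all $\xi\in T[\zeta]\cap\lambda$. A $\Sigma_n$ formula with parameters in $L_\mu$ has its parameters in such an $L_\xi$, and its values in $L_\mu$, $L_\xi$, $L_\zeta$ agree. So $\mu\in T[\zeta]$. Since there is no maximum, $\mu=\lambda$; thus $\lambda\le_n\zeta$ and $T[\zeta]\cap\lambda=T(\lambda)$ by Lemma~\ref{lem:C}(a).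
\end{proof}

Let $\mathcal Y$ be the family of finite unions of sets $T[\zeta]$, $T(\zeta)$ with $\zeta\in\Lambda$, including $\emptyset$.

\begin{lemma}\label{lem:Y}
\begin{itemize}
\item[(a)] For $Y\in\mathcal Y$ and $\lambda\in\Lambda$, the set $Y\cap\lambda$ equals $Y'$ or $Y'\cup T(\lambda)$, where $Y'$ is a finite union of sets $T[\zeta],T(\zeta)$ with $\zeta<\lambda$. In particular $Y\cap\lambda\in\mathcal Y$.
\item[(b)] $\mathcal Y$ is $\Delta_1$, and $\lambda\mapsto\{Y\in\mathcal Y:Y\subseteq\lambda\}$ is a $\Delta_1$ function into $L_\kappa$.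
\end{itemize}
\end{lemma}

\begin{proof}
(a) Sets with index $\zeta<\lambda$ are contained in $\lambda$; to the others apply Lemma~\ref{lem:cut}.

(b) For finite $F,F'\subseteq\Lambda$ let $Y(F,F')=\bigcup_{\zeta\in F}T[\zeta]\cup\bigcup_{\zeta\in F'}T(\zeta)$. By Lemma~\ref{lem:cut} with $\lambda=\zeta$, a set $T(\zeta)$ is empty, or equals $T[\mu]$ for its maximum $\mu$, or has supremum $\zeta$. Since also $\zeta\in T[\zeta]$, every $Y\in\mathcal Y$ is $Y(F,F')$ for some finite $F,F'\subseteq\sup Y+1$. This bounds the quantifiers, so $\mathcal Y$ is $\Delta_1$ by (L2), (L3) and Lemma~\ref{lem:C}(d). Likewise $\{Y\in\mathcal Y:Y\subseteq\lambda\}$ consists of those $Y(F,F')$ with finite $F,F'\subseteq\lambda+1$ that are subsets of $\lambda$; it is in $L_\kappa$ by Collection and Separation, and this description is $\Delta_1$ in $\lambda$.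
\end{proof}

\section{The models $M_A$}\label{sec:ring}

We want a model of $\mathbf{PA}^-$ in which $(L_\kappa,\in)$, the points and the sets $A_p$ are defined by $\Delta_0$ formulas. The plan is to take polynomials in variables $X_j$ indexed by a linear order $J$, with a larger index giving an infinitely larger variable, and to store the information in a forest of height two on $J$. To read the forest we allow just enough denominators to turn the ring modulo $2$ into a ring of subsets of $J$ in which $X_j$ corresponds to the cone above $j$. Divisibility by $2$ is $\Delta_0$, so inclusion and disjointness of cones become $\Delta_0$.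

\subsection*{The index set}
We code $\mathbb Q$ by hereditarily finite sets and $J$ by elements of $L_\kappa$, with tags that keep the following kinds apart. The set $J$ consists of
\begin{itemize}
\item \emph{roots}: the \emph{points} $p\in\mathbb Q$, a marker $\bullet$, and a \emph{set root} $a$ for each $a\in L_\kappa$;
\item \emph{children} $(a,r,q)$ with $a\in L_\kappa$, $r\in\mathbb Q$ and $q\in\mathbb Q\sqcup\{\bullet\}\sqcup a$. The \emph{parent} of $(a,r,q)$ is the root $q$.
\end{itemize}
\emph{Block} $a$ consists of the children $(a,r,q)$ and the set root $a$. The order of $J$ lists first the points, as in $\mathbb Q$, then $\bullet$, then the blocks in the order $<_L$. Inside block $a$ come first the children, ordered lexicographically by $r$ and then by $q$ (points, then $\bullet$, then sets in the order $<_L$), and last the root $a$; see Figure~\ref{fig:J}. By (L1) parents precede their children. We write $j\trianglelefteq i$ if $j=i$ or $j$ is the parent of $i$. A child in block $a$ with parent $q$ records a relation between $q$ and $a$: membership if $q$ is a set, and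 ``$a\in A_q$'' if $q$ is a point. The marker $\bullet$ gives every block, also block $\emptyset$, a child; the coordinate $r$ gives every child a smaller twin, which is needed in Lemma~\ref{lem:V}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (0,0)--(12.5,0);
\foreach \x/\l in {1/{p},2.5/{\bullet},5.2/{b},7.2/{(a,r,p)},8.6/{(a,r,\bullet)},10/{(a,r,b)},11.6/{a}}
 {\fill (\x,0) circle (1.8pt); \node[below] at (\x,-0.05) {\small$\l$};}
\draw[->,dashed] (7.2,0.12) to[bend right=35] (1,0.12);
\draw[->] (8.6,0.12) to[bend right=35] (2.5,0.12);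
\draw[->] (10,0.12) to[bend right=35] (5.2,0.12);
\draw[|-|] (0,-0.9)--node[below]{\small points} (2,-0.9);
\draw[|-|] (3.2,-0.9)--node[below]{\small block $b$} (5.4,-0.9);
\draw[|-|] (6.5,-0.9)--node[below]{\small block $a$} (11.8,-0.9);
\end{tikzpicture}
\caption{The linear order $J$, with arrows from children to parents. The child $(a,r,b)$ exists iff $b\in a$. The child $(a,r,p)$ of a point $p$ is kept in $J_A$ iff $a\in A_p$. Each child shown occurs once for every $r\in\mathbb Q$.}\label{fig:J}
\end{figure}

\subsection*{The ring}
Order the monomials of $\mathbb Q[X_j:j\in J]$ by comparing exponents at the largest $j$ where they differ. This linear order is invariant under multiplication by a monomial and has least element $1$, so declaring $f>0$ when its leading coefficient is positive gives an ordered ring. We identify a variable with its index when we speak of ``the variables of $f$'', and for nonconstant $f$ we let $m(f)\in J$ be the largest one. For $i\in J$ let $v_i$ be the assignment that gives $X_j$ the value $1$ if $j\trianglelefteq i$ and $0$ otherwise, and let $v_\emptyset$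 give all variables the value $0$. Put
\[R=\{f\in\mathbb Q[X_j:j\in J]:f(v_i)\in\mathbb Z\text{ for all }i\in J\cup\{\emptyset\}\},\qquad\mathcal X=R^{\ge0}.\]
As evaluations are ring homomorphisms, $R$ is a subring, and it contains all $X_j$. If $S\subseteq J$ is finite, closed under parents and contains the variables of $f$, then
\begin{equation}\label{eq:finite}
f(v_i)=f(v_s),\quad\text{where $s$ is the $\trianglelefteq$-largest element of $S$ with $s\trianglelefteq i$ ($s=\emptyset$ if there is none),}
\end{equation}
because $v_i$ and $v_s$ agree on $S$. So membership in $R$ is a finite check.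

For a family $A=(A_p)_{p\in\mathbb Q}$ of subsets of $\Lambda$, let $J_A$ be $J$ without the children $(a,r,p)$, $p\in\mathbb Q$, with $a\notin A_p$; it contains all roots. Let $R_A=R\cap\mathbb Q[X_j:j\in J_A]$ and $M_A=R_A^{\ge0}$. For $\lambda\in\Lambda$ let $\mathcal X_\lambda=\mathcal X\cap L_\lambda$. Polynomials being coded as finite objects, $\mathcal X_\lambda$ is the set of $f\in\mathcal X$ such that $a\in L_\lambda$ whenever a variable of $f$ lies in block $a$.

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] If $f>0$ is nonconstant and all variables of $g$ are $<m(f)$, then $g<f$.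
\item[(b)] If $0\le g\le f$, then every variable of $g$ is $\le m(f)$; if $f$ is constant, so is $g$.
\item[(c)] $M_A\models\mathbf{PA}^-$.
\item[(d)] $\mathcal X_\lambda$ contains $0,1$, is closed under $+,\times$ and is an initial segment of $\mathcal X$.
\item[(e)] $\mathcal X$, its operations and order, and $\lambda\mapsto\mathcal X_\lambda$ are $\Delta_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The leading monomial of $f$ contains $X_{m(f)}$, so $f-g$ has the same leading term as $f$. (b) Otherwise (a) gives $f<g$. (c) A constant in $R_A$ is an integer, and by (a) a positive nonconstant element exceeds $1$; so $R_A$ is discretely ordered. (d) If $g\le f\in\mathcal X_\lambda$ and a variable of $g$ lies in block $a'$, then by (b) $m(f)$ lies in a block $a$ with $a'\le_La\in L_\lambda$, so $a'\in L_\lambda$ by (L1). (e) Use (L1)--(L3) and \eqref{eq:finite}.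
\end{proof}

\subsection*{Symmetries}
For $f\in\mathcal X$ let $\mathrm{pts}(f)$ be the finite set of points $p$ such that $p$ or a child of $p$ is a variable of $f$; for tuples take the union. Every $\pi\in\mathrm{Aut}(\mathbb Q,<)$ acts on $J$ by $p\mapsto\pi p$ and $(a,r,p)\mapsto(a,r,\pi p)$, fixing all other indices. This action preserves order, parents and blocks, and $(\pi f)(v_{\pi i})=f(v_i)$. So $\pi$ induces an automorphism of $\mathcal X$ that preserves each $\mathcal X_\lambda$, and $\pi x=x$ if $\pi$ fixes $\mathrm{pts}(x)$ pointwise. In general $\pi$ does not preserve $M_A$. All automorphisms we need come from the next lemma.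

\begin{lemma}\label{lem:move}
Let $D,F\subseteq\mathbb Q$ be finite and let $Q_q\subseteq\mathbb Q$ for $q\in F$.
\begin{itemize}
\item[(a)] If $D\cap F=\emptyset$ and each $Q_q$ is dense in $\mathbb Q$, some $\pi\in\mathrm{Aut}(\mathbb Q,<)$ fixes $D$ pointwise and has $\pi q\in Q_q$ for $q\in F$.
\item[(b)] If each $Q_q$ is dense in the positive rationals, some $\pi$ has $\pi q\in Q_q\setminus D$ and $\pi q>0$ for $q\in F$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose the images of the $q\in F$ in increasing order, in (a) inside the interval of $\mathbb Q\setminus D$ that contains $q$, in (b) above $0$ and above $D$. A finite order-preserving partial map of $\mathbb Q$ extends to a piecewise linear automorphism.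
\end{proof}

\subsection*{Parity}
Fix $A$ and let $M=M_A$. For $f\in M$ let $[f]=\{i\in J_A\cup\{\emptyset\}:f(v_i)\text{ is odd}\}$, and for $j\in J_A$ let $\mathrm{cone}(j)=\{i\in J_A:j\trianglelefteq i\}$. Then
\[[fg]=[f]\cap[g],\qquad[f+g]=[f]\mathbin{\triangle}[g],\qquad[X_j]=\mathrm{cone}(j).\]
Let $\mathrm{Ev}(f)$ be the $\Delta_0$ formula $\exists w\le f\,(w+w=f)$. It holds in $M$ iff $f/2\in R$, that is, iff $f(v_i)$ is even for all $i\in J\cup\{\emptyset\}$. If $i\in J\setminus J_A$ has parent $q$, then $f(v_i)=f(v_q)$ since $X_i$ does not occur in $f$. So $\mathrm{Ev}(f)$ holds iff $[f]=\emptyset$, and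
\[\mathrm{Ev}(xy)\Leftrightarrow[x]\cap[y]=\emptyset,\qquad\mathrm{Ev}(xy+x)\Leftrightarrow[x]\subseteq[y],\qquad\mathrm{Ev}(x+y)\Leftrightarrow[x]=[y].\]

\begin{example}\label{ex:parity}
Let $i\in J_A$ be a child of $q$. On polynomials in $X_q,X_i$ the assignments take the values $(0,0)$, $(1,0)$, $(1,1)$. The polynomial $X_qX_i+X_i$ takes the values $0,0,2$, so half of it lies in $M$, although its coefficients are odd; this is how $M$ sees that $\mathrm{cone}(i)\subseteq\mathrm{cone}(q)$. The element $X_q$ is neither $2w$ nor $2w+1$, since $q\in[X_q]$ and $\emptyset\in[X_q+1]$. So $M$ violates $I\Delta_0$, which proves that every element has one of these forms.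
\end{example}

No formula needs to define the variables themselves; it suffices to define the elements whose parity set is a cone. The cone of $j$ is not split by any element below $X_j$, because children come later than parents. This suggests
\[V(x):\quad\neg\mathrm{Ev}(x)\ \wedge\ \exists y<x\,\bigl(\neg\mathrm{Ev}(y)\wedge\mathrm{Ev}(xy)\bigr)\ \wedge\ \forall y<x\,\bigl(\mathrm{Ev}(xy)\vee\mathrm{Ev}(xy+x)\bigr),\]
where the second clause serves to exclude constants.

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] $V(X_j)$ holds for all $j\in J_A$.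
\item[(b)] If $V(x)$, then $x$ is nonconstant, $[x]=\mathrm{cone}(j)$ for a unique $j\in J_A$, and $j\le m(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first clause holds as $j\in[X_j]$. For the second take $y=X_p$ for a point $p<j$ that is not the parent of $j$. If $i\in\mathrm{cone}(p)\cap\mathrm{cone}(j)$, then $p\ne j$ are $i$ and its parent, and the root $p$ must be the parent of $i=j$, which is excluded. For the third let $y<X_j$. By Lemma~\ref{lem:order}(b) no child $i$ of $j$ occurs in $y$, so $y(v_i)=y(v_j)$, and $[y]$ contains all or none of $\mathrm{cone}(j)$.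

(b) If $x$ is constant, it is odd and every $y<x$ is constant; an odd $y$ makes $xy$ odd, so the second clause fails. Let $m=m(x)$ and let $S\subseteq J_A$ consist of the variables of $x$ and their parents, so $\max S=m$. For $s\in S\cup\{\emptyset\}$ let $\alpha_s$ be the set of $i\in J_A\cup\{\emptyset\}$ to which \eqref{eq:finite} assigns $s$ (with $\emptyset\in\alpha_\emptyset$); then $s\in\alpha_s$. By \eqref{eq:finite}, $[x]=\bigcup_{s\in S_0}\alpha_s$ for some $S_0\subseteq S\cup\{\emptyset\}$, and $S_0\neq\emptyset$ by the first clause. By Lemma~\ref{lem:order}(a) the third clause applies to $y=X_{j'}$ for $j'<m$: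
\begin{equation}\label{eq:star}
\text{if }j'\in J_A\text{ and }j'<m,\text{ then }\mathrm{cone}(j')\cap[x]=\emptyset\text{ or }[x]\subseteq\mathrm{cone}(j').
\end{equation}

First, $\emptyset\notin S_0$. Otherwise take a point $p<m$ below all points of $S$. Neither $p$ nor a child of $p$ is in $S$, so $\emptyset\ne\mathrm{cone}(p)\subseteq\alpha_\emptyset\subseteq[x]$, while the element $\emptyset$ of $[x]$ is not in $\mathrm{cone}(p)$; this contradicts \eqref{eq:star}.

Second, if $s\in S_0$, then no child of $s$ is in $S$. Suppose $s'=(a,r,s)\in S$. Pick $r'<r$ such that the twin $s''=(a,r',s)$ is not in $S$. Then $s''\in J_A$, because membership in $J_A$ does not depend on the middle coordinate; also $s''<s'\le m$ and $s''\in\alpha_s\subseteq[x]$. But $s\in[x]$ is not in $\mathrm{cone}(s'')=\{s''\}$, contradicting \eqref{eq:star}.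

Third, $S_0$ has one element. If $s<s'$ are in $S_0$, then $s<m$ and $s\in[x]$, so $s'\in[x]\subseteq\mathrm{cone}(s)$ by \eqref{eq:star}, and $s'\in S$ is a child of $s$, contrary to the second step.

So $S_0=\{s\}$ with $s\in S$ and no child of $s$ in $S$, whence $[x]=\alpha_s=\mathrm{cone}(s)$ and $s\le m$. Uniqueness holds because $j$ is the $\trianglelefteq$-least element of $\mathrm{cone}(j)$.
\end{proof}

If $V(x)$, we write $j(x)$ for the index given by (b) and say that $x$ \emph{names} $j(x)$. By Lemmas~\ref{lem:order}(a) and~\ref{lem:V},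
\begin{equation}\label{eq:name}
\text{if }V(x),\ j'\in J_A\text{ and }j'<m(x)\text{ (for instance }j'<j(x)\text{), then }X_{j'}<x\text{ and }X_{j'}\text{ names }j'.
\end{equation}
So a quantifier over indices below $j(x)$ can be bounded by $x$. Consider the $\Delta_0$ formulas
\begin{align*}
\mathrm{Ch}(z,x)&:\ V(z)\wedge V(x)\wedge\mathrm{Ev}(zx+x)\wedge\neg\mathrm{Ev}(z+x),\\
\mathrm{Root}(x)&:\ V(x)\wedge\forall z<x\,\neg\mathrm{Ch}(z,x),\\
\mathrm{Lt}(x,z)&:\ \exists x'<z\,\bigl[V(x')\wedge\mathrm{Ev}(x+x')\wedge\forall z'\le x'\,(V(z')\to\neg\mathrm{Ev}(z+z'))\bigr],\\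
\mathrm{Blk}(y,x)&:\ \mathrm{Root}(x)\wedge V(y)\wedge\neg\mathrm{Root}(y)\wedge\mathrm{Lt}(y,x)\\
&\qquad\wedge\forall w<x\,\neg\bigl(\mathrm{Root}(w)\wedge\mathrm{Lt}(y,w)\wedge\mathrm{Lt}(w,x)\bigr),\\
\mathrm{Set}(x)&:\ \mathrm{Root}(x)\wedge\exists y<x\,\mathrm{Blk}(y,x),\qquad\mathrm{Pt}(x):\ \mathrm{Root}(x)\wedge\neg\mathrm{Set}(x),\\
\mathrm{El}(z,x)&:\ \mathrm{Set}(z)\wedge\mathrm{Set}(x)\wedge\exists y<x\,\bigl(\mathrm{Blk}(y,x)\wedge\mathrm{Ch}(z,y)\bigr),\\
\mathrm{Kil}(z,x)&:\ \mathrm{Pt}(z)\wedge\mathrm{Set}(x)\wedge\exists y<x\,\bigl(\mathrm{Blk}(y,x)\wedge\mathrm{Ch}(z,y)\bigr).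
\end{align*}

\begin{lemma}\label{lem:interp}
For elements of $M$ that satisfy $V$: $\mathrm{Ch}(z,x)$ iff $j(x)$ is a child of $j(z)$; $\mathrm{Root}(x)$ iff $j(x)$ is a root; $\mathrm{Lt}(x,z)$ iff $j(x)<j(z)$; $\mathrm{Blk}(y,x)$ iff $j(x)$ is a set root $a$ and $j(y)$ is a child in block $a$; $\mathrm{Set}(x)$ iff $j(x)$ is a set root; $\mathrm{Pt}(x)$ iff $j(x)$ is a point or $\bullet$; $\mathrm{El}(z,x)$ iff $j(z),j(x)$ are set roots with $j(z)\in j(x)$; and if $j(z)$ is a point $p$, then $\mathrm{Kil}(z,x)$ iff $j(x)$ is a set root with $j(x)\in A_p$.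
\end{lemma}

\begin{proof}
$\mathrm{Ch}(z,x)$ says $\mathrm{cone}(j(x))\subsetneq\mathrm{cone}(j(z))$, which means $j(z)\trianglelefteq j(x)$ and $j(z)\neq j(x)$. If $j(x)$ has a parent $q$, then $X_q<x$ by \eqref{eq:name}; this gives $\mathrm{Root}$.

Let $j(x)<j(z)$ and take $x'=X_{j(x)}<z$. If $z'\le x'$ and $V(z')$, then $j(z')\le m(z')\le j(x)<j(z)$, so $[z']\ne[z]$. Hence $\mathrm{Lt}(x,z)$. Conversely let $x'$ witness $\mathrm{Lt}(x,z)$ and suppose $j(z)\le j(x)=j(x')\le m(x')$. If $j(z)<m(x')$, then $z'=X_{j(z)}<x'$ violates the last clause; otherwise $j(z)=j(x')$ and $z'=x'$ violates it.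

The roots above a child in block $a$ are the set roots $a'\ge_La$, the least being $a$. By \eqref{eq:name}, $\mathrm{Blk}(y,x)$ says that $j(x)$ is the least root above the child $j(y)$. For $\mathrm{Set}$, $\mathrm{El}$, $\mathrm{Kil}$ with $j(x)=a$: the children of block $a$ in $J_A$ are named below $x$ by \eqref{eq:name}, and their parents are $\bullet$, the elements of $a$, and the points $p$ with $a\in A_p$.
\end{proof}

Translate formulas $\psi$ of set theory into $\mathcal L_A$-formulas $\psi^*$: replace $z\in x$ by $\mathrm{El}(z,x)$, $z=x$ by $\mathrm{Ev}(z+x)$, $\exists z\in x\,(\dots)$ by $\exists z<x\,(\mathrm{El}(z,x)\wedge\dots)$, dually for $\forall z\in x$, and relativize unbounded quantifiers to $\mathrm{Set}$. If $x_1,\dots,x_k$ name set roots $a_1,\dots,a_k$, then $M\models\psi^*(\vec x)$ iff $L_\kappa\models\psi(\vec a)$, by induction on $\psi$; for bounded quantifiers, $b\in a$ puts the root $b$ below the root $a$, so \eqref{eq:name} applies. The translation of a $\Delta_0$ formula is $\Delta_0$, and that of a prenex $\Pi_n$ formula is logically equivalent to a $\Pi_n$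 formula, since the $\Delta_0$ conditions $\mathrm{Set}$ can be moved into the matrix. With $\gamma$ from Lemma~\ref{lem:C}(c), let
\[\varphi(x,y):\quad\neg\mathrm{Pt}(x)\vee\bigl(\mathrm{Set}(y)\wedge\mathrm{Kil}(x,y)\wedge\gamma^*(y)\bigr).\]
This is logically equivalent to a $\Pi_n$ formula, and it is $\Delta_0$ if $n=0$. If $x$ names a point $p$, it says that $y$ names an element of $A_p\cap C$.

\section{Death times and the failure of collection}\label{sec:fail}

Fix a function $\delta:\mathbb Q\to C\cup\{\infty\}$ such that
\begin{itemize}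
\item $\delta^{-1}(c)$ is dense in $\mathbb Q$ for every $c\in C$;
\item $\delta(p)\in C$ for $p<0$, and $\delta^{-1}(\infty)$ is dense in the positive rationals.
\end{itemize}
To obtain it, partition $\mathbb Q$ into the dense sets of rationals whose reduced denominator is divisible by exactly $k$ factors $3$, $k\in\omega$; index these sets by the countably infinite set $C\cup\{\infty\}$; and move the negative points of the set indexed by $\infty$ to another one. We set $\infty>\xi$ for all ordinals $\xi$. Call $A$ \emph{faithful} if $A_p\cap C=\{\delta(p)\}\setminus\{\infty\}$ for all $p$: the point $p$ dies exactly at time $\delta(p)$, and is immortal if $\delta(p)=\infty$.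

\begin{proposition}\label{prop:fail}
If $A$ is faithful, the instance of $\mathbf{Coll}^-$ for $\varphi$ fails in $M_A$.
\end{proposition}

\begin{proof}
Let $u=X_{-1}$, the variable of the point $-1$, and let $x<u$. If $\neg\mathrm{Pt}(x)$, then $\varphi(x,0)$. If $\mathrm{Pt}(x)$, then $j(x)\le m(x)\le-1$ by Lemmas~\ref{lem:V}(b) and~\ref{lem:order}(b). So $j(x)$ is a point $p<0$, $\delta(p)\in A_p\cap C$, and the variable $y$ of the set root $\delta(p)$ satisfies $\varphi(x,y)$.

Let $v\in M_A$. Choose $c\in C$ with $v\in L_c$; as $c\notin L_c$, the set root $c$ lies above all variables of $v$ by (L1). Choose $p<-1$ with $\delta(p)=c$ and put $x=X_p<u$. If $y<v$ and $\varphi(x,y)$, then $y$ names the set root $c$, so $y$ is nonconstant and $c\le m(y)\le m(v)$, a contradiction.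
\end{proof}

It remains to find a faithful $A$ with $M_A\models\mathrm{CW}^-(\Sigma_{n+1})$. From now on $x,y$ denote finite tuples. The following reduction is used for all $n$.

\begin{lemma}\label{lem:reduce}
Suppose that for every $\vartheta(x,y)\in\Pi_n$ with $M_A\models\forall x\,\exists y\,\vartheta$, every $c<\kappa$ with $L_c\prec L_\kappa$ and every $x\in M_A\cap L_c$ there is $y\in M_A\cap L_c$ with $M_A\models\vartheta(x,y)$. Then $M_A\models\mathrm{CW}^-(\Sigma_{n+1})$.
\end{lemma}

\begin{proof}
By absorption we treat $\vartheta\in\Pi_n$. Given a tuple $u$, choose $c$ with $L_c\prec L_\kappa$ and $u\in L_c$. Every $x<u$ lies in $L_c$ by Lemma~\ref{lem:order}(d), and by Lemma~\ref{lem:order}(a) every element of $\mathcal X_c$ is below the variable $X_c\in M_A$ of the set root $c$. So $X_c$ bounds all components of the witnesses.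
\end{proof}

\section{The case $n=0$}\label{sec:zero}

Let $n=0$. Then $C=\Lambda$, and the only faithful family is $A_p=\{\delta(p)\}\setminus\{\infty\}$. Let $M=M_A$. We verify the hypothesis of Lemma~\ref{lem:reduce} directly; the general proof follows the same course.

For $\lambda\in\Lambda$ let $\delta_\lambda(p)=\delta(p)$ if $\delta(p)<\lambda$ and $\delta_\lambda(p)=\infty$ otherwise. This is what $M\cap L_\lambda$ knows of $\delta$. All fibers of $\delta_\lambda:\mathbb Q\to(\Lambda\cap\lambda)\cup\{\infty\}$ are dense in $\mathbb Q$, the fiber of $\infty$ because it contains $\delta^{-1}(\lambda)$: seen from time $\lambda$, immortal points lie densely also among the negative rationals. A \emph{$\lambda$-coloring} is a finite partial function $e$ from $\mathbb Q$ to $(\Lambda\cap\lambda)\cup\{\infty\}$. It \emph{supports} $x\in\mathcal X_\lambda$ if $\mathrm{pts}(x)\subseteq\mathrm{dom}\,e$ and $a=e(p)$ for every variable $(a,r,p)$, $p\in\mathbb Q$, of $x$. If $x\in\mathcal X_\lambda$ and $e\subseteq\delta_\lambda$ has $\mathrm{pts}(x)\subseteq\mathrm{dom}\,e$, then $x\in M$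 iff $e$ supports $x$, since an ordinal $a\in L_\lambda$ is $<\lambda$.

For $\Delta_0$ formulas $\eta$ built from $\neg,\wedge,\exists y<t$, and for $e$ supporting $x$, define $(\lambda,e)\models\eta(x)$ by recursion: atomic formulas are evaluated in $\mathcal X$; $\neg$ and $\wedge$ are treated classically; and $(\lambda,e)\models\exists y<t(x)\,\eta(x,y)$ iff there are a $\lambda$-coloring $e'\supseteq e$ and $y<t(x)$ in $\mathcal X_\lambda$ supported by $e'$ with $(\lambda,e')\models\eta(x,y)$. For fixed $\eta$ this relation is definable in $L_\kappa$, it does not mention $\delta$, and it is invariant under $(e,x)\mapsto(\pi e,\pi x)$ with $\pi e=e\circ\pi^{-1}$.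

\emph{Claim. If $x\in M\cap L_\lambda$ and $e\subseteq\delta_\lambda$ supports $x$, then $M\models\eta(x)$ iff $(\lambda,e)\models\eta(x)$.} We use induction on $\eta$; only the quantifier needs an argument. If $y\in M$, $y<t(x)$, $M\models\eta(x,y)$, then $y\in\mathcal X_\lambda$ by Lemma~\ref{lem:order}(d), and the restriction $e'$ of $\delta_\lambda$ to $\mathrm{dom}\,e\cup\mathrm{pts}(y)$ works. Conversely let $e',y$ be as in the definition. By Lemma~\ref{lem:move}(a) some $\pi$ fixes $\mathrm{dom}\,e$ pointwise and has $\delta_\lambda(\pi q)=e'(q)$ on $\mathrm{dom}\,e'\setminus\mathrm{dom}\,e$. Then $\pi e'\subseteq\delta_\lambda$, $\pi x=x$, $\pi y\in M$, $\pi y<t(x)$ and $(\lambda,\pi e')\models\eta(x,\pi y)$; so $M\models\eta(x,\pi y)$.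

Now let $M\models\forall x\,\exists y\,\vartheta$ with $\vartheta\in\Delta_0$, let $L_c\prec L_\kappa$ and $x\in M\cap L_c$. Let $e$ be the restriction of $\delta_c$ to $\mathrm{pts}(x)$; it treats the points that die at time $c$ or later as immortal.

\emph{Move.} By Lemma~\ref{lem:move}(b) there is $\pi$ with $\delta(\pi p)=e(p)$ for $p\in\mathrm{pts}(x)$. Then $\pi x\in M$, so by totality $M\models\vartheta(\pi x,y_1)$ for some $y_1\in M$. Take $\lambda\ge c$ in $\Lambda$ with $y_1\in L_\lambda$. Then $\pi e\subseteq\delta_\lambda$. Let $e_1$ be the restriction of $\delta_\lambda$ to $\mathrm{pts}(\pi x,y_1)$. By the Claim and invariance, $(\lambda,\pi^{-1}e_1)\models\vartheta(x,\pi^{-1}y_1)$, and $\pi^{-1}e_1\supseteq e$.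

\emph{Reflect.} So $L_\kappa$ satisfies: there are $\lambda\in\Lambda$, a $\lambda$-coloring $e'\supseteq e$ and $y$ such that $x,y\in\mathcal X_\lambda$ are supported by $e'$ and $(\lambda,e')\models\vartheta(x,y)$. The parameters $e,x$ lie in $L_c$, so we can take $\lambda,e',y\in L_c$.

\emph{Realize.} Now $\lambda<c$ and $e\subseteq\delta_\lambda$: if $\delta(p)<c$, then $\delta(p)=e(p)=e'(p)<\lambda$, and if $\delta(p)\ge c$, then $e(p)=\infty=\delta_\lambda(p)$. By Lemma~\ref{lem:move}(a) some $\pi'$ fixes $\mathrm{pts}(x)$ pointwise and has $\pi'e'\subseteq\delta_\lambda$. By invariance and the Claim, $\pi'y\in M\cap L_c$ and $M\models\vartheta(x,\pi'y)$.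

With Lemma~\ref{lem:reduce} and Proposition~\ref{prop:fail} this proves Theorem~\ref{thm:main} for $n=0$. Totality was used in the first step, at $\pi x$, whose points are positive. A formula that is total only below $X_{-1}$ gives no information there.

For $n\ge1$ the family $A_p=\{\delta(p)\}\setminus\{\infty\}$ cannot work: the $\Sigma_1$ formula $\exists y\,\mathrm{Kil}(x,y)$ separates mortal from immortal points, so the formula $\neg\mathrm{Pt}(x)\vee\mathrm{Kil}(x,y)\vee\forall y'\neg\mathrm{Kil}(x,y')$ is total, $\Pi_1$, and has unbounded witnesses below $X_{-1}$. The sets $A_p$ must therefore also contain ordinals outside $C$, arranged so that $\Pi_n$ formulas do not distinguish late death from immortality. We make them generic.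

\section{Conditions}\label{sec:cond}

We need finite approximations to $A$ that decide $\Sigma_m$ and $\Pi_m$ truth in $M_A$ for $m\le n$, by a relation that has the same complexity over $L_\kappa$ and is invariant under $\mathrm{Aut}(\mathbb Q,<)$. Such a relation may not mention $\delta$, which is not invariant, and it may not use the $\Pi_n$ class $C$ if it is to be $\Delta_1$ on $\Delta_0$ formulas. On the other hand $A$ must be faithful. So we use two partial orders: $\mathbb P$, which mentions only the $\Delta_1$ relation $\le_n$ and defines the forcing relation, and a suborder $\mathbb P_\delta$, for which $A$ is generic. Lemma~\ref{lem:decide} links them.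

\begin{definition}
A \emph{condition} is a function $g$ with finite domain $\mathrm{dom}\,g\subseteq\mathbb Q$ and values $g(p)=(g_p^+,g_p^-)$ such that $g_p^+\subseteq\Lambda$ is finite, $g_p^-\in\mathcal Y$, $g_p^+\cap g_p^-=\emptyset$, and $T(\xi)\subseteq g_p^-$ for all $\xi\in g_p^+$. We put $g'\le g$ ($g'$ \emph{extends} $g$) if $\mathrm{dom}\,g'\supseteq\mathrm{dom}\,g$ and $g'^+_p\supseteq g_p^+$, $g'^-_p\supseteq g_p^-$ for $p\in\mathrm{dom}\,g$. Let $\mathbb P$ be the set of conditions and
\[\mathbb P_\delta=\{g\in\mathbb P:\delta(p)\notin g_p^-\text{ and }g_p^+\cap C\subseteq\{\delta(p)\}\text{ for all }p\in\mathrm{dom}\,g\}.\]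
\end{definition}

The condition $g$ promises $g_p^+\subseteq A_p$ and $g_p^-\cap A_p=\emptyset$. The last requirement makes $g_p^+$ a $\le_n$-antichain, and $C$ is a chain, so
\begin{equation}\label{eq:once}
|g_p^+\cap C|\le1\qquad\text{for all }g\in\mathbb P,\ p\in\mathrm{dom}\,g.
\end{equation}
Thus a point dies at most once in every condition, although $\mathbb P$ does not mention $C$. The infinite sets in $\mathcal Y$ allow a condition to promise survival up to a time $c\in C$, by $T(c)=C\cap c\subseteq g_p^-$. For $n=0$, the color $e(p)=\xi$ corresponds to $(\{\xi\},\Lambda\cap\xi)$ and the color $\infty$ of a $\lambda$-coloring to $(\emptyset,\Lambda\cap\lambda)$.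

Let $g\cup g'$ be the componentwise union on $\mathrm{dom}\,g\cup\mathrm{dom}\,g'$; it is a condition iff its positive and negative parts are disjoint, and then it extends $g$ and $g'$. For $\lambda\in\Lambda$ let $g{\upharpoonright}\lambda$ have the same domain as $g$ and values $(g_p^+\cap\lambda,g_p^-\cap\lambda)$. It is a condition by Lemma~\ref{lem:Y}(a), and $g'\le g$ implies $g'{\upharpoonright}\lambda\le g{\upharpoonright}\lambda$. Let $\mathbb P^\lambda=\{g\in\mathbb P:g{\upharpoonright}\lambda=g\}$. By Lemma~\ref{lem:Y}(b), $\mathbb P^\lambda\in L_\kappa$, and $\mathbb P$, $\le$, ${\upharpoonright}$ and $\lambda\mapsto\mathbb P^\lambda$ are $\Delta_1$. The group $\mathrm{Aut}(\mathbb Q,<)$ acts on $\mathbb P$ by $(\pi g)(\pi p)=g(p)$; the action preserves $\le$ and $\mathbb P^\lambda$ and commutes with ${\upharpoonright}\lambda$.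

\begin{lemma}\label{lem:amalg}
If $g\in\mathbb P$, $h\in\mathbb P^\lambda$ and $h\le g{\upharpoonright}\lambda$, then $g\cup h\in\mathbb P$ and $(g\cup h){\upharpoonright}\lambda=h$.
\end{lemma}

\begin{proof}
For $p\in\mathrm{dom}\,g$ we have $g_p^+\cap\lambda\subseteq h_p^+\subseteq\lambda$ and $g_p^-\cap\lambda\subseteq h_p^-\subseteq\lambda$. An element of $g_p^+\cap h_p^-$ or of $h_p^+\cap g_p^-$ is $<\lambda$ and would lie in $h_p^+\cap h_p^-$. The equation follows from the same inclusions.
\end{proof}

A subset $\mathcal D$ of $\mathbb P_\delta$ is \emph{dense} if every $g\in\mathbb P_\delta$ has an extension in $\mathcal D$. Call $g\in\mathbb P_\delta$ \emph{committed} if $\delta(p)\in g_p^+$ for all $p\in\mathrm{dom}\,g$ with $\delta(p)\in C$.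

\begin{lemma}\label{lem:easy}
For each $p\in\mathbb Q$ the committed $g\in\mathbb P_\delta$ with $p\in\mathrm{dom}\,g$ form a dense set. Every $g\in\mathbb P_\delta$ has a committed extension with the same domain, obtained by adding $\delta(p)$ to $g_p^+$ and $T(\delta(p))$ to $g_p^-$ whenever $\delta(p)\in C$.
\end{lemma}

\begin{proof}
A new point $p$ is added with value $(\emptyset,\emptyset)$. If $\delta(p)\in C$, then $T(\delta(p))\subseteq C\setminus\{\delta(p)\}$ misses $g_p^+\cup\{\delta(p)\}$, and $\delta(p)\notin g_p^-$.
\end{proof}

A condition found in $\mathbb P$ may treat its new points in a way that contradicts $\delta$. This is repaired by moving them.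

\begin{lemma}\label{lem:repair}
Let $t\in\mathbb P$, $D\subseteq\mathrm{dom}\,t$ and $b\in C$, with $t_q^-\subseteq b$ for $q\in\mathrm{dom}\,t\setminus D$. There is $\pi$ fixing $D$ pointwise such that $\delta(\pi q)\notin t_q^-$ and $t_q^+\cap C\subseteq\{\delta(\pi q)\}$ for all $q\in\mathrm{dom}\,t\setminus D$.
\end{lemma}

\begin{proof}
By \eqref{eq:once} let $\ell(q)$ be the element of $t_q^+\cap C$ if there is one, and $\ell(q)=b$ otherwise. In the first case $\ell(q)\notin t_q^-$ by disjointness, in the second because $t_q^-\subseteq b$. Apply Lemma~\ref{lem:move}(a) with $Q_q=\delta^{-1}(\ell(q))$.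
\end{proof}

In the next lemma the set on the left lies in $\mathbb P_\delta$, but the second alternative speaks about all extensions in $\mathbb P$. The danger is that every extension in $W$ might kill an immortal point. We avoid it by first promising survival up to a time $b\in C$ and then finding the extension below $b$.

\begin{lemma}\label{lem:decide}
Let $W\subseteq\mathbb P$ be closed under extension, and let $E\subseteq\mathbb Q$ be finite with $\pi W=W$ for all $\pi$ fixing $E$ pointwise. Assume
\begin{itemize}
\item[(i)] $n\ge1$ and $W$ is $\Sigma_n$ over $L_\kappa$ with parameters, or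
\item[(ii)] $W=\{g\in\mathbb P:g{\upharpoonright}\lambda\in W_0\}$ for some $\lambda\in\Lambda$ and $W_0\subseteq\mathbb P^\lambda$.
\end{itemize}
Then $\mathcal D_W=\{g\in\mathbb P_\delta:g\in W\text{ or no }g'\in\mathbb P\text{ with }g'\le g\text{ is in }W\}$ is dense.
\end{lemma}

\begin{proof}
Let $g\in\mathbb P_\delta$; by Lemma~\ref{lem:easy} we may assume $E\subseteq\mathrm{dom}\,g$. Choose $c_0\in C$ such that $g\in L_{c_0}$, $\delta(p)\le c_0$ for all $p\in\mathrm{dom}\,g$ with $\delta(p)\in C$, and the parameters of $W$ are in $L_{c_0}$ in case (i), $\lambda\le c_0$ in case (ii). Let $b$ be the least element of $C$ above $c_0$, so $T[c_0]=C\cap b$. Let $g_1\in\mathbb P_\delta$ be the committed extension of $g$ from Lemma~\ref{lem:easy}, modified by adding $T[c_0]$ to the negative part at each $p$ with $\delta(p)=\infty$; this is allowed since $g_p^+\cap C=\emptyset$ for such $p$. All parts of $g_1$ are subsets of $c_0+1$. If no extension of $g_1$ in $\mathbb P$ lies in $W$, then $g_1\in\mathcal D_W$. Otherwise we find $t\in W$, $t\le g_1$, all of whose parts are subsets of $b$.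

In case (i), $L_b\prec_{\Sigma_1}L_\kappa$ because $n\ge1$, so $L_b$ is closed under $\Delta_1$ functions. Hence $T[c_0]$ and the sets $T(\delta(p))$ are in $L_b$, and $g_1\in L_b$. The statement $\exists t\,(t\in\mathbb P\wedge t\le g_1\wedge t\in W)$ is $\Sigma_n$ with parameters in $L_b$. As $L_b\prec_{\Sigma_n}L_\kappa$, it holds in $L_b$, and a witness $t$ in the sense of $L_b$ is one in the sense of $L_\kappa$. In case (ii) take $g'\le g_1$ in $W$ and $t=g_1\cup(g'{\upharpoonright}\lambda)$. By Lemma~\ref{lem:amalg}, $t\in\mathbb P$ and $t{\upharpoonright}\lambda=g'{\upharpoonright}\lambda\in W_0$.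

Take $\pi$ from Lemma~\ref{lem:repair} with $D=\mathrm{dom}\,g_1$. Then $\pi t\in W$ as $E\subseteq D$, and $\pi t\le\pi g_1=g_1\le g$. We check $\pi t\in\mathbb P_\delta$. At the points $\pi q$, $q\notin D$, this is Lemma~\ref{lem:repair}. For $p\in D$ we have $(\pi t)(p)=t(p)$. If $\delta(p)\in C$, then $\delta(p)\in t_p^+$, so $\delta(p)\notin t_p^-$ and $t_p^+\cap C=\{\delta(p)\}$ by \eqref{eq:once}. If $\delta(p)=\infty$, then $t_p^+\subseteq b$ and $C\cap b\subseteq t_p^-$, so $t_p^+\cap C=\emptyset$. Thus $\pi t\in\mathcal D_W$.
\end{proof}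

The step ``Move'' of Section~\ref{sec:zero} requires that every condition be realized somewhere, with immortal points wherever the condition has not killed a point. For $h\in\mathbb P$ let $\mathcal D_h$ be the set of $g\in\mathbb P_\delta$ such that $g\le\pi h$ for some $\pi$ with $\delta(\pi p)=\infty$ whenever $p\in\mathrm{dom}\,h$ and $h_p^+\cap C=\emptyset$.

\begin{lemma}\label{lem:copy}
$\mathcal D_h$ is dense.
\end{lemma}

\begin{proof}
Let $g\in\mathbb P_\delta$. By Lemma~\ref{lem:move}(b) and \eqref{eq:once} choose $\pi$ mapping $\mathrm{dom}\,h$ outside $\mathrm{dom}\,g$ such that $\delta(\pi p)$ is the element of $h_p^+\cap C$ if there is one, and $\infty$ otherwise. Then $\pi h\in\mathbb P_\delta$, and $g\cup\pi h\in\mathbb P_\delta$ because the domains are disjoint.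
\end{proof}

\section{Forcing and truth}\label{sec:force}

A condition $g$ \emph{supports} $x\in\mathcal X$ if $\mathrm{pts}(x)\subseteq\mathrm{dom}\,g$ and $a\in g_p^+$ for every variable $(a,r,p)$, $p\in\mathbb Q$, of $x$. This is preserved by extension of $g$ and by $(g,x)\mapsto(\pi g,\pi x)$. If $x\in\mathcal X_\lambda$, then $g$ supports $x$ iff $g{\upharpoonright}\lambda$ does, as an ordinal in $L_\lambda$ is $<\lambda$.

The clause for negation in a forcing relation quantifies over all extensions. For $\Delta_0$ formulas this would destroy $\Delta_1$-definability, so we evaluate them inside the set $\mathbb P^\lambda$, which suffices because bounded quantifiers stay in $\mathcal X_\lambda$. Let $\Delta_0$ formulas be built from $\neg,\wedge,\exists y<t$. For $h\in\mathbb P^\lambda$ and $x\in\mathcal X_\lambda$ (a tuple assigning values to all free variables), $h\Vdash^\lambda\eta(x)$ means that $h$ supports $x$ and: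
\begin{itemize}
\item for atomic $\eta$, $\mathcal X\models\eta(x)$; for a conjunction, $h\Vdash^\lambda$ both conjuncts;
\item for $\neg\eta$, no $h'\le h$ in $\mathbb P^\lambda$ has $h'\Vdash^\lambda\eta(x)$;
\item for $\exists y<t(x)\,\eta(x,y)$, some $y\in\mathcal X_\lambda$ with $y<t(x)$ has $h\Vdash^\lambda\eta(x,y)$.
\end{itemize}
Up to logical equivalence, for $m\ge1$ a $\Sigma_m$ formula has the form $\exists y\,\rho$ with $\rho\in\Pi_{m-1}$ and a $\Pi_m$ formula the form $\neg\sigma$ with $\sigma\in\Sigma_m$, where $y$ is a nonempty tuple of possibly dummy variables; we use these forms, so that each formula has a unique level. For $g\in\mathbb P$ and $x\in\mathcal X$ define: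
\begin{itemize}
\item $g\Vdash\eta(x)$, $\eta\in\Delta_0$, iff $g{\upharpoonright}\lambda\Vdash^\lambda\eta(x)$ for the least $\lambda\in\Lambda$ with $x\in L_\lambda$;
\item $g\Vdash\exists y\,\rho(x,y)$ iff $g\Vdash\rho(x,y)$ for some $y\in\mathcal X$;
\item $g\Vdash\neg\sigma(x)$ iff $g$ supports $x$ and no $g'\le g$ in $\mathbb P$ has $g'\Vdash\sigma(x)$.
\end{itemize}
In all cases $g\Vdash\theta(x)$ implies that $g$ supports $x$.

\begin{lemma}\label{lem:forcing}
\begin{itemize}
\item[(a)] $h\Vdash^\lambda\eta(x)$ is preserved by extension in $\mathbb P^\lambda$, and $g\Vdash\theta(x)$ by extension in $\mathbb P$.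
\item[(b)] $h\Vdash^\lambda\eta(x)\Leftrightarrow\pi h\Vdash^\lambda\eta(\pi x)$ and $g\Vdash\theta(x)\Leftrightarrow\pi g\Vdash\theta(\pi x)$ for $\pi\in\mathrm{Aut}(\mathbb Q,<)$.
\item[(c)] For fixed $\theta$, the relation $g\Vdash\theta(x)$ is $\Delta_1$ if $\theta\in\Delta_0$, and $\Sigma_m$ (resp.\ $\Pi_m$) if $\theta\in\Sigma_m$ (resp.\ $\Pi_m$), $m\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
Each part is an induction on formulas. (a) Negations are preserved since $\le$ is transitive, and restriction to $\lambda$ is monotone. (b) Everything used in the definition is preserved by $\pi$: the structure $\mathcal X$, the sets $\mathcal X_\lambda$ (hence the least $\lambda$), the order $\mathbb P$, the sets $\mathbb P^\lambda$, restriction and support. (c) The quantifiers in the clauses for $\Vdash^\lambda$ range over $\mathbb P^\lambda$ and $\mathcal X_\lambda$, values of $\Delta_1$ functions, so $\Vdash^\lambda$ is $\Delta_1$ in $(h,\lambda,x)$ by (L2); the least $\lambda$ is a $\Delta_1$ function of $x$. The clause for $\exists y\,\rho$ prefixes an existential quantifier to a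 $\Pi_{m-1}$ relation ($\Delta_1$ if $m=1$), and the clause for $\neg\sigma$ a universal quantifier to the negation of a $\Sigma_m$ relation.
\end{proof}

\subsection*{The choice of $A$}
For $\vartheta(x,y)\in\Pi_n$, $x\in\mathcal X$ and $c<\kappa$ with $L_c\prec L_\kappa$ let
\[\mathcal S_{\vartheta,x,c}=\{g\in\mathbb P_\delta:g\le g''\text{ for some }g''\in\mathbb P\cap L_c\text{ with }g''\Vdash\exists y\,\vartheta(x,y)\}.\]
Since $L_\kappa$ is countable, the following are countably many dense subsets of $\mathbb P_\delta$:
\begin{itemize}
\item[(G1)] the sets of Lemma~\ref{lem:easy};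
\item[(G2)] $\mathcal D_W$ for $W=\{g:g\Vdash\sigma(x)\}$ with $\sigma\in\Sigma_m$, $1\le m\le n$, $x\in\mathcal X$, and for $W=\{g:g{\upharpoonright}\lambda\Vdash^\lambda\eta(x)\}$ with $\eta\in\Delta_0$, $\lambda\in\Lambda$, $x\in\mathcal X_\lambda$; by Lemma~\ref{lem:forcing}, Lemma~\ref{lem:decide} applies with $E=\mathrm{pts}(x)$, in cases (i) and (ii) respectively;
\item[(G3)] $\mathcal D_h$ for $h\in\mathbb P$;
\item[(G4)] the set of $g\in\mathbb P_\delta$ such that $g\in\mathcal S_{\vartheta,x,c}$ or no extension of $g$ lies in $\mathcal S_{\vartheta,x,c}$, for all $\vartheta,x,c$ as above.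
\end{itemize}
Let $G=\{g_0\ge g_1\ge\cdots\}$ be a descending sequence in $\mathbb P_\delta$ that meets each of these sets. Put
\[A_p=\bigcup\{g_p^+:g\in G,\ p\in\mathrm{dom}\,g\},\qquad M=M_A.\]
By (G1) and the definition of $\mathbb P_\delta$, the family $A$ is faithful. Call $g\in\mathbb P$ \emph{true} if $g_p^+\subseteq A_p$ and $g_p^-\cap A_p=\emptyset$ for all $p\in\mathrm{dom}\,g$. True conditions need not belong to $G$, and they are more convenient because they are closed under the operations we use.

\begin{lemma}\label{lem:true}
\begin{itemize}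
\item[(a)] Members of $G$ are true. If $g$ is true and $g\le g'$, then $g'$ is true; in particular $g{\upharpoonright}\lambda$ is true. The union of two true conditions is a true condition, and lies in $\mathbb P^\lambda$ if both do.
\item[(b)] If $x\in M$, some member of $G$ supports $x$, and if also $x\in L_\lambda$, some true member of $\mathbb P^\lambda$ does. If a true condition supports $x\in\mathcal X$, then $x\in M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\xi\in g_p^-\cap g'^+_p$ with $g,g'\in G$, then $\xi$ lies in both parts of the stronger of the two, which is impossible. In a union of true conditions the positive part lies in $A_p$ and the negative part misses it. (b) The finitely many requirements for supporting $x\in M$ are each met by a member of $G$, by (G1) and the definition of $A_p$, hence all by one member $g$; then use $g{\upharpoonright}\lambda$. The last statement is the definition of $J_A$.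
\end{proof}

\begin{lemma}[Truth Lemma]\label{lem:truth}
Let $\theta\in\Sigma_m\cup\Pi_m$, $m\le n$, and $x\in M$. Then $M\models\theta(x)$ iff $g\Vdash\theta(x)$ for some true $g$.
\end{lemma}

\begin{proof}
\emph{$\Delta_0$ formulas.} Fix $\lambda\in\Lambda$. We show by induction on $\eta$, for all $x\in M\cap L_\lambda$: $M\models\eta(x)$ iff some true $h\in\mathbb P^\lambda$ has $h\Vdash^\lambda\eta(x)$. For the least $\lambda$ with $x\in L_\lambda$ this gives the claim, as restrictions of true conditions are true and $h{\upharpoonright}\lambda=h$ on $\mathbb P^\lambda$. For atomic $\eta$ use Lemma~\ref{lem:true}(b) and that $M$ is a substructure of $\mathcal X$. For conjunctions take the union of two true conditions. For $\exists y<t(x)\,\eta$: a witness $y\in M$ lies in $\mathcal X_\lambda$ by Lemma~\ref{lem:order}(d), and a true $h$ with $h\Vdash^\lambda\eta(x,y)$ supports $y$, so $y\in M$; in both directions the induction hypothesis applies to $(x,y)$.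

For negation, let $h$ be true with $h\Vdash^\lambda\neg\eta(x)$. If $M\models\eta(x)$, some true $h_1\in\mathbb P^\lambda$ has $h_1\Vdash^\lambda\eta(x)$, and then $h\cup h_1\le h$ does too, a contradiction. Conversely let $M\models\neg\eta(x)$, and let $g\in G\cap\mathcal D_W$ for $W=\{g:g{\upharpoonright}\lambda\Vdash^\lambda\eta(x)\}$. By the induction hypothesis $g\notin W$, so no extension of $g$ in $\mathbb P$ is in $W$. If $h\le g{\upharpoonright}\lambda$ in $\mathbb P^\lambda$ had $h\Vdash^\lambda\eta(x)$, then $g\cup h\in W$ by Lemma~\ref{lem:amalg}. Hence $(g{\upharpoonright}\lambda)\cup h_0\Vdash^\lambda\neg\eta(x)$ for any true $h_0\in\mathbb P^\lambda$ supporting $x$.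

\emph{From $\Pi_{m-1}$ to $\Sigma_m$.} If $M\models\rho(x,y)$ with $y\in M$, a true $g$ forces $\rho(x,y)$, hence $\exists y\,\rho$. If a true $g$ forces $\rho(x,y)$, it supports $y$, so $y\in M$ and $M\models\rho(x,y)$.

\emph{From $\Sigma_m$ to $\Pi_m$, $1\le m\le n$.} If true conditions $g,g_1$ force $\neg\sigma(x)$ and $\sigma(x)$, then $g\cup g_1\le g$ forces $\sigma(x)$, which is impossible; so $g\Vdash\neg\sigma(x)$ with $g$ true implies $M\models\neg\sigma(x)$. If $M\models\neg\sigma(x)$, let $g\in G\cap\mathcal D_W$ for $W=\{g:g\Vdash\sigma(x)\}$. Then $g\notin W$, so no extension of $g$ in $\mathbb P$ is in $W$, and $g\cup h_0\Vdash\neg\sigma(x)$ for any true $h_0$ supporting $x$.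
\end{proof}

\section{Weak collection in $M$}\label{sec:cw}

We verify the hypothesis of Lemma~\ref{lem:reduce}. Fix $\vartheta(x,y)\in\Pi_n$ with $M\models\forall x\,\exists y\,\vartheta$, an ordinal $c<\kappa$ with $L_c\prec L_\kappa$, and $x\in M\cap L_c$. Recall that $c\in C$ and $T(c)=C\cap c$. The first lemma contains the steps ``Move'' and ``Reflect'': a witness can be forced without killing any point that is still alive.

\begin{lemma}\label{lem:avoid}
Let $h\in\mathbb P\cap L_c$ support $x$. There is $g'\in\mathbb P\cap L_c$ with $g'\le h$ and $g'\Vdash\exists y\,\vartheta(x,y)$ such that $g'^+_p\cap C=\emptyset$ for all $p\in\mathrm{dom}\,h$ with $h_p^+\cap C=\emptyset$.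
\end{lemma}

\begin{proof}
By (G3) and Lemma~\ref{lem:true}(a) there is $\pi$ such that $\pi h$ is true and $\delta(\pi p)=\infty$ whenever $p\in\mathrm{dom}\,h$ and $h_p^+\cap C=\emptyset$. As $\pi h$ supports $\pi x$, we have $\pi x\in M$. By totality $M\models\vartheta(\pi x,y)$ for some $y\in M$, so some true $g_1$ forces $\vartheta(\pi x,y)$ by Lemma~\ref{lem:truth}. The condition $g_2=g_1\cup\pi h$ is true. Let $g'=\pi^{-1}g_2\le h$. By Lemma~\ref{lem:forcing}, $g'\Vdash\vartheta(x,\pi^{-1}y)$. If $h_p^+\cap C=\emptyset$, then $A_{\pi p}\cap C=\emptyset$ and $g'^+_p=(g_2)^+_{\pi p}\subseteq A_{\pi p}$, so $g'^+_p\cap C=\emptyset$.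

The three properties of $g'$ are first-order over $L_\kappa$ in the parameters $h,x\in L_c$, by Lemmas~\ref{lem:forcing}(c) and~\ref{lem:C}(c). Since $L_c\prec L_\kappa$, such a $g'$ exists in $L_c$.
\end{proof}

The statement reflected here is $\Sigma_{n+1}$, one level more than members of $C$ are required to reflect. The next lemma is the step ``Realize''. Given $g\in\mathbb P_\delta$, we would like to apply Lemma~\ref{lem:avoid} to $g{\upharpoonright}c$, but this condition may contain the promise $T(c)$, which is cofinal in $c$ if $n\geq1$ or $n=0$ alike whenever $C\cap c$ is, and need not be in $L_c$. We drop the promise; the last clause of Lemma~\ref{lem:avoid} shows that $g'$ keeps it anyway.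

\begin{lemma}\label{lem:reflect}
Every $g\in\mathbb P_\delta$ that supports $x$ has an extension in $\mathcal S_{\vartheta,x,c}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:easy} we may assume that $g$ is committed. Let $D=\mathrm{dom}\,g$ and let $I=\{p\in D:\delta(p)\ge c\}$, which includes the immortal points of $D$. By Lemma~\ref{lem:Y}(a), $g_p^-\cap c$ equals $Y_p'$ or $Y_p'\cup T(c)$, where $Y_p'$ is a finite union of sets $T[\zeta],T(\zeta)$ with $\zeta<c$. For $p\in D\setminus I$ only the first form is possible, since $\delta(p)\in C\cap c=T(c)$ and $\delta(p)\notin g_p^-$. Define $h$ on $D$ by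
\[h_p^+=g_p^+\cap c,\qquad h_p^-=Y_p'\cup\bigcup_{\xi\in h_p^+}T(\xi).\]
Then $h_p^-\subseteq g_p^-$, so $h\in\mathbb P$. Also $h\in L_c$, because $T[\zeta],T(\zeta)\in L_c$ for $\zeta<c$ by elementarity, and $h$ supports $x$ because $g$ does and $x\in L_c$. For $p\in I$ we have $h_p^+\cap C\subseteq\{\delta(p)\}\cap c=\emptyset$. Take $g'$ from Lemma~\ref{lem:avoid}. Then all parts of $g'$ are subsets of $c$, and
\begin{equation}\label{eq:alive}
g'^+_p\cap C=\emptyset\qquad\text{for }p\in I.
\end{equation}
Take $\pi$ from Lemma~\ref{lem:repair} for $t=g'$, the set $D$ and $b=c$, and put $g''=\pi g'$. Then $g''\in L_c$, since it differs from $g'$ only by renaming finitely many rationals, and $g''\Vdash\exists y\,\vartheta(x,y)$, since $\mathrm{pts}(x)\subseteq D$ gives $\pi x=x$. Moreover $g''(p)=g'(p)$ for $p\in D$. Let $g^*=g\cup g''$; it remains to show $g^*\in\mathbb P_\delta$.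

\emph{$g^*\in\mathbb P$.} Let $p\in D$. If $\xi\in g_p^+\cap g'^-_p$, then $\xi<c$, so $\xi\in h_p^+\subseteq g'^+_p$, contradicting disjointness in $g'$. If $\xi\in g'^+_p\cap g_p^-$, then $\xi\in g_p^-\cap c$. Either $\xi\in Y_p'\subseteq g'^-_p$, again a contradiction, or $p\in I$ and $\xi\in T(c)\subseteq C$, contradicting \eqref{eq:alive}.

\emph{$g^*\in\mathbb P_\delta$.} For $p\in I$, \eqref{eq:alive} gives $g^{*+}_p\cap C=g_p^+\cap C\subseteq\{\delta(p)\}$; and $\delta(p)$ is neither in $g_p^-$ nor in $g'^-_p\subseteq c$. For $p\in D\setminus I$ we have $\delta(p)\in g^{*+}_p$ as $g$ is committed, so $\delta(p)\notin g^{*-}_p$ and $g^{*+}_p\cap C=\{\delta(p)\}$ by \eqref{eq:once}. The remaining points $\pi q$, $q\in\mathrm{dom}\,g'\setminus D$, are covered by Lemma~\ref{lem:repair}.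
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M$, $\vartheta$, $c$, $x$ be as above. Let $r\in G$ support $x$ and let $g_0\in G$ lie in the set (G4) for $\vartheta,x,c$. The stronger of $r$ and $g_0$ supports $x$, so by Lemma~\ref{lem:reflect} it has an extension in $\mathcal S_{\vartheta,x,c}$, which also extends $g_0$. Hence $g_0\in\mathcal S_{\vartheta,x,c}$: there is $g''\in L_c$ with $g_0\le g''$ and $g''\Vdash\exists y\,\vartheta(x,y)$. The condition $g''$ is true by Lemma~\ref{lem:true}(a). Since $L_c\prec L_\kappa$, there is $y\in\mathcal X\cap L_c$ with $g''\Vdash\vartheta(x,y)$. Then $g''$ supports $y$, so $y\in M\cap L_c$, and $M\models\vartheta(x,y)$ by Lemma~\ref{lem:truth}.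

By Lemma~\ref{lem:reduce}, $M\models\mathrm{CW}^-(\Sigma_{n+1})$; by Lemma~\ref{lem:order}(c), $M\models\mathbf{PA}^-$; and since $A$ is faithful, the instance of $\mathbf{Coll}^-$ for $\varphi$ fails in $M$ by Proposition~\ref{prop:fail}. As $\Pi_n\subseteq\Sigma_{n+1}$, the non-derivability follows.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kaye}
Kaye, \emph{Models of Peano Arithmetic}.

\bibitem{KM}
Taishi Kurahashi and Yoshiaki Minami, \emph{On collection schemes and Gaifman's splitting theorem}, arXiv:2402.09255 (2024).

\end{thebibliography}
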